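\title{Selling information with three actions: optimal menus of unbounded size}

\begin{abstract}
A seller offers a menu of priced experiments about a binary state to a buyer whose prior is private and who afterwards chooses one of $m$ actions. Let $g(m)$ be the supremum, over all payoff functions and all finitely supported distributions of the prior, of the smallest size of a revenue-optimal menu. We show that $g(1)=1$, $g(2)=3$, and $g(m)=\infty$ for every $m\ge3$. For each $N\ge2$ we construct an environment with three actions and a distribution with $N+1$ types in which every optimal mechanism charges $N+1$ different prices, and this property survives small perturbations of the data. Hence the size of the optimal menu is not linear in the number of actions, and it is not bounded by any function of that number.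
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

There are two states of the world, $\omega_1$ and $\omega_2$, and a finite set of actions $A=\{a_1,\dots,a_m\}$. A buyer who takes action $a$ in state $\omega_i$ receives the payoff $u(\omega_i,a)\in\mathbb{R}$; the function $u$ is common knowledge. We call $(m,u)$ a \emph{binary-state environment} with $m$ actions. The buyer's \emph{type} is his prior $\theta\in[0,1]$, the probability he assigns to $\omega_1$. The type is private. It is drawn from a distribution $F$ on $[0,1]$ with finite support $\Theta$, and the seller knows $F$. The number of types is finite but otherwise arbitrary.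

An \emph{experiment} $E$ consists of a finite set $S$ of signals and two probability distributions $\pi(\cdot\mid\omega_1)$, $\pi(\cdot\mid\omega_2)$ on $S$. We write $p_s=\pi(s\mid\omega_1)$ and $q_s=\pi(s\mid\omega_2)$. The buyer observes the signal, updates by Bayes' rule and takes a best action. With
\[
L_\theta(s,a)=\theta\,p_s\,u(\omega_1,a)+(1-\theta)\,q_s\,u(\omega_2,a),
\]
the \emph{value} of $E$ to type $\theta$ is
\begin{equation}\label{eq:value}
V_\theta(E)=\sum_{s\in S}\max_{a\in A}L_\theta(s,a)-\max_{a\in A}\big(\theta u(\omega_1,a)+(1-\theta)u(\omega_2,a)\big).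
\end{equation}
The term for $s$ is the probability of $s$ times the best expected payoff under the posterior belief, and the subtracted term is what the buyer secures from his prior alone. Thus $V_\theta(E)$ is the most that type $\theta$ would pay for $E$. The \emph{null experiment} $E^{\mathrm{null}}$ has a single signal and value $0$. The \emph{fully informative experiment} $E^*$ has signals $s_1,s_2$ with $\pi(s_i\mid\omega_i)=1$.

A \emph{mechanism} assigns to each type $\theta\in\Theta$ an \emph{item}, that is, an experiment $E(\theta)$ and a payment $t(\theta)\in\mathbb{R}$, subject to incentive compatibility and individual rationality: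
\begin{align*}
\text{(IC)}\qquad & V_\theta(E(\theta))-t(\theta)\ge V_\theta(E(\theta'))-t(\theta') &&\text{for all }\theta,\theta'\in\Theta,\\
\text{(IR)}\qquad & V_\theta(E(\theta))-t(\theta)\ge 0 &&\text{for all }\theta\in\Theta.
\end{align*}
The right side of (IC) contains $V_\theta(E(\theta'))$: a type $\theta$ who takes the item meant for $\theta'$ responds to its signals as suits $\theta$, not as $\theta'$ would. So (IC) guards against \emph{double deviations}, in which the buyer takes another type's item and also acts differently on it. The \emph{revenue} of a mechanism is $\mathbb{E}_{\theta\sim F}[t(\theta)]$, and $\mathrm{OPT}$ is the maximum revenue; the maximum is attained (see Section~\ref{sec:general}). Equivalently, the seller posts a menu of items and ties are broken in her favor.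

The \emph{menu size} of a mechanism is the number of distinct pairs $(E(\theta),t(\theta))$, $\theta\in\Theta$. The pair $(E^{\mathrm{null}},0)$ counts as an item when some type receives it. Let $k(u,F)$ be the minimum menu size of a revenue-optimal mechanism, and let
\[
g(m)=\sup k(u,F)\in\{1,2,\dots\}\cup\{\infty\},
\]
the supremum being over all binary-state environments $u$ with $m$ actions and all finitely supported $F$.

\subsection{The question}

The number $k(u,F)$ measures how many products an optimizing seller cannot avoid. It is at most the number of types, and $g(m)$ asks whether the decision problem alone, whatever the population of buyers, imposes a better bound.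

To see why more than one product helps, take two actions and $u(\omega_i,a_j)=1$ if $i=j$ and $0$ otherwise. Then $V_\theta(E^*)=\min(\theta,1-\theta)$, so type $0.4$ would pay $0.4$ for full information and type $0.7$ only $0.3$. A seller of $E^*$ alone must either lower the price for the first type or lose the second. A partial experiment, useful enough to type $0.7$ but not tempting to type $0.4$, avoids the choice; Example~\ref{ex:three} carries this out.

Let $\mathrm{FRev}=\max_{t\ge0}t\cdot\Pr_{\theta\sim F}[V_\theta(E^*)\ge t]$ be the revenue from selling only $E^*$ at the best price. The following facts are known.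
\begin{itemize}
\item For every binary-state environment with $m$ actions, $\mathrm{OPT}/\mathrm{FRev}=O(m)$, and this bound is tight up to an absolute constant.
\item A menu with $\ell$ experiments obtains revenue at most $\ell\cdot\mathrm{FRev}$. Consequently $g(m)=\Omega(m)$.
\item In a relaxed revenue-maximization problem that keeps only a subset of the incentive constraints, the optimum is always attained by a menu with $O(m)$ experiments.
\end{itemize}
Bergemann, Cai, Velegkas and Zhao \cite{BCVZ} ask whether the cardinality of the optimal menu in the original problem grows linearly in the number of actions or exceeds linear growth. In our notation: \emph{is there an absolute constant $C$ with $g(m)\le Cm$ for every $m\ge2$?}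

One would guess that there is. The lower bound is linear, the relaxed problem has linear menus, and for two actions three items suffice for every $F$ (Section~\ref{sec:two}). The payoff from the prior alone is a maximum of $m$ affine functions of $\theta$ and has at most $m-1$ kinks; if each kink behaved like a two-action problem, it would contribute a bounded number of items. The guess fails at the first opportunity.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $N\ge2$ there are a binary-state environment $u$ with three actions and a distribution $F$ with exactly $N+1$ types such that in every revenue-optimal mechanism the $N+1$ types pay pairwise different prices and receive pairwise different experiments. So $k(u,F)=N+1$. Consequently $g(m)=\infty$ for all $m\ge3$, and no constant $C$ satisfies $g(m)\le Cm$ for every $m\ge2$.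
\end{theorem}

\begin{theorem}[Robustness]\label{thm:robust}
The conclusion of Theorem~\ref{thm:main} holds on an open neighborhood of the instance constructed in its proof, where payoffs, type locations and probabilities are perturbed.
\end{theorem}

\begin{theorem}[Classification]\label{thm:class}
$g(1)=1$, $g(2)=3$, and $g(m)=\infty$ for $m\ge3$.
\end{theorem}

In Theorem~\ref{thm:main} the environment depends on $N$. We do not settle whether $\sup_Fk(u,F)$ can be infinite for one fixed $u$.

The proof of Theorem~\ref{thm:main} has two halves. First, a suitable distribution makes the seller indifferent among a large family of mechanisms, the \emph{tight} ones (Section~\ref{sec:tight}). In a tight mechanism the buyers' utilities form a polygonal path whose two endpoints are fixed and whose slopes determine the prices. Second, the third action creates double deviations, absent from the relaxed problem, that limit how fast this path can climb. We place the types so that the path reaches its endpoint only by climbing at the maximal rate at every step, which leaves a single price vector. Section~\ref{sec:example} does this by hand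 for three types, and Sections~\ref{sec:chain} and~\ref{sec:squeeze} for all $N$. We treat two actions first, because that proof shows where a third action interferes.

\section{General facts}\label{sec:general}

Two observations are immediate from the definitions. If two types receive the same experiment, they pay the same price, since otherwise (IC) fails for the type who pays more. If a finite set of items is offered and every type is assigned an item that maximizes $V_\theta(E)-t$, then (IC) holds, and (IR) holds as soon as each maximum is nonnegative.

Experiments have arbitrary signal sets, so they do not form a compact space. The following lemma repairs this.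

\begin{lemma}[Action recommendations]\label{lem:recommend}
Let $E$ be an experiment and $\theta$ a type. For each signal $s$ choose an action $a(s)$ maximizing $L_\theta(s,\cdot)$, and let $E'$ be the experiment with signal set $A$ and $\pi'(a\mid\omega_i)=\sum_{s:\,a(s)=a}\pi(s\mid\omega_i)$. Then $V_\theta(E')=V_\theta(E)$ and $V_{\theta'}(E')\le V_{\theta'}(E)$ for every $\theta'$.
\end{lemma}

\begin{proof}
The term of $V_{\theta'}(E')$ for the signal $a$ is $\max_{a'}\sum_{s:\,a(s)=a}L_{\theta'}(s,a')$, which is at most $\sum_{s:\,a(s)=a}\max_{a'}L_{\theta'}(s,a')$. Summing over $a$ gives the inequality. For $\theta'=\theta$ the choice $a'=a$ attains the upper bound in every term.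
\end{proof}

Applying the lemma to each $E(\theta)$ with its own type $\theta$ leaves the left sides of (IC) and (IR) unchanged and does not raise the right sides. So every mechanism can be replaced by one with the same payments and signal set $A$.

\begin{lemma}\label{lem:bounded}
Let $B=\max|u|$ and let $f_\theta>0$ be the probability of type $\theta$. In every mechanism with nonnegative revenue, $-2B/f_\theta\le t(\theta)\le2B$ for all $\theta\in\Theta$.
\end{lemma}

\begin{proof}
Both parts of \eqref{eq:value} have absolute value at most $B$, so (IR) gives $t(\theta)\le2B$. Nonnegative revenue gives $f_\theta t(\theta)\ge-\sum_{\theta'\ne\theta}f_{\theta'}t(\theta')\ge-2B$.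
\end{proof}

For the fixed signal set $A$, the value \eqref{eq:value} is a continuous function of $(u,\theta,\pi)$. Hence the mechanisms with signal set $A$ and nonnegative revenue form a compact set, which is nonempty because it contains a mechanism that gives every type an uninformative experiment at price $0$. This shows that $\mathrm{OPT}$ is attained and that $\mathrm{OPT}\ge0$.

\section{One and two actions}\label{sec:two}

If $m=1$, or $m=2$ and one action is weakly best in both states, then $V_\theta(E)=0$ for all $\theta$ and $E$. By (IR) the revenue is at most $0$, and the single item $(E^{\mathrm{null}},0)$ is optimal. This gives $g(1)=1$.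

For the rest of the section $m=2$ and neither action is weakly best in both states. After relabeling,
\[
D_1=u(\omega_1,a_1)-u(\omega_1,a_2)>0,\qquad D_2=u(\omega_2,a_2)-u(\omega_2,a_1)>0 .
\]
Put $X(\theta)=\theta D_1$ and $Y(\theta)=(1-\theta)D_2$. Subtract $\theta p_su(\omega_1,a_2)+(1-\theta)q_su(\omega_2,a_1)$ from the term for $s$ in \eqref{eq:value}; these quantities add up to $\theta u(\omega_1,a_2)+(1-\theta)u(\omega_2,a_1)$, which we also remove from the last term. The result is $V_\theta(E)=\sum_s\max(Xp_s,Yq_s)-\max(X,Y)$. In particular $V^*(\theta):=V_\theta(E^*)=\min(X,Y)$, and since $\sum_s(Xp_s+Yq_s)=X+Y$,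
\[
c_E(\theta):=V^*(\theta)-V_\theta(E)=\sum_s\min(Xp_s,Yq_s).
\]
The function $c_E$ is the expected loss from wrong decisions under $E$. It is concave in $\theta$, nonnegative, and zero at $\theta=0$ and $\theta=1$. Call $c_E(\theta)+t$ the \emph{cost} of the item $(E,t)$ to type $\theta$. Then (IC) says that each type's item has the least cost among all items, and (IR) says that this cost is at most $V^*(\theta)$, the cost of $(E^{\mathrm{null}},0)$.

\emph{Payments in an optimal mechanism are nonnegative.} Otherwise delete all items with negative price, add $(E^{\mathrm{null}},0)$, and let each type whose item was deleted choose a best remaining item. The other types keep their items, which by (IR) are at least as good as the null item. The new assignment is a mechanism, and its revenue is strictly larger. So we consider only mechanisms with nonnegative payments. In these the types $0$ and $1$, if present, pay $0$, because $V_\theta(E)\le V^*(\theta)=0$. Let $x_1<\dots<x_n$ be the types in $(0,1)$, with probabilities $f_i$ and items $(E_i,t_i)$, and put $x_0=0$, $x_{n+1}=1$. If $n=0$ the null item alone is optimal, so let $n\ge1$.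

The plan is to forget the experiments and keep only the least cost as a function of $\theta$. Let $\mathcal{H}$ be the set of continuous functions $H$ on $[0,1]$ with $H(0)=H(1)=0$ that are affine on each $[x_i,x_{i+1}]$ with slopes
\[
D_1\ge d_0\ge d_1\ge\dots\ge d_n\ge-D_2 .
\]
Such an $H$ is concave and nonnegative, and $H\le X$, $H\le Y$ by the bounds on the slopes; so $0\le H\le V^*$. A line $z$ \emph{supports} a function $G$ at $x$ if $z\ge G$ on $[0,1]$ and $z(x)=G(x)$; a concave function has a supporting line at every interior point. For $H\in\mathcal{H}$ let $T_i(H)$ be the maximum of $\min(z(0),z(1))$ over the lines $z$ supporting $H$ at $x_i$.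

\begin{lemma}\label{lem:Hbound}
For every mechanism with nonnegative payments there is $H\in\mathcal{H}$ with $t_i\le T_i(H)$ for $1\le i\le n$.
\end{lemma}

\begin{proof}
Let $G=\min\{V^*,\min_i(c_{E_i}+t_i)\}$. It is concave, $0\le G\le V^*$, $G(0)=G(1)=0$, and $G(x_i)=c_{E_i}(x_i)+t_i$ by (IC) and (IR). Let $H$ be the piecewise linear interpolation of $G$ on the grid $x_0,\dots,x_{n+1}$. Its slopes are nonincreasing, $d_0=G(x_1)/x_1\le D_1$ and $d_n=-G(x_n)/(1-x_n)\ge-D_2$, so $H\in\mathcal{H}$; and $H\le G$ by concavity. Let $z$ support the concave function $c_{E_i}+t_i$ at $x_i$. Then $z\ge c_{E_i}+t_i\ge G\ge H$ with equality at $x_i$, so $z$ supports $H$ at $x_i$. Finally $z(0)\ge t_i$ and $z(1)\ge t_i$ because $c_{E_i}\ge 0$.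
\end{proof}

The functional $T_i$ is not linear on $\mathcal{H}$, but it is linear once the position of the peak is fixed. For $1\le j\le n$ let $K_j$ be the set of $H\in\mathcal{H}$ with $d_{j-1}\ge0\ge d_j$. Since $d_0\ge0\ge d_n$ for every $H\in\mathcal{H}$, the sets $K_j$ cover $\mathcal{H}$ (take the least $j\ge1$ with $d_j\le0$). The lines supporting $H$ at $x_i$ have slopes $d\in[d_i,d_{i-1}]$, and $\min(z(0),z(1))$ equals $H(x_i)-x_id$ for $d\ge0$ and $H(x_i)+(1-x_i)d$ for $d\le0$. So the best line is the flattest one, and on $K_j$
\begin{equation}\label{eq:T}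
T_i(H)=\begin{cases}H(x_i)-x_id_i, & i<j \quad(\text{slope }d_i),\\ H(x_j), & i=j\quad(\text{slope }0),\\ H(x_i)+(1-x_i)d_{i-1}, & i>j\quad(\text{slope }d_{i-1}).\end{cases}
\end{equation}
In the coordinates $(d_0,\dots,d_n)$ each $K_j$ is a compact polytope and $\sum_if_iT_i$ is linear on it. A linear function on a compact polytope attains its maximum at a vertex, that is, at a point which is not the midpoint of two distinct points of the polytope. So there is a vertex $H^*$ of some $K_j$ that maximizes $\sum_if_iT_i$ over $\mathcal{H}$, and $\mathrm{OPT}\le\sum_if_iT_i(H^*)$ by Lemma~\ref{lem:Hbound}.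

\begin{lemma}\label{lem:vertex}
The slopes of a vertex of $K_j$ take at most one value outside $\{D_1,0,-D_2\}$.
\end{lemma}

\begin{proof}
Suppose that two values $\gamma\ne\gamma'$ outside this set occur, on grid intervals of total lengths $\Lambda$ and $\Lambda'$. Add $\eta/\Lambda$ to all slopes equal to $\gamma$ and subtract $\eta/\Lambda'$ from all slopes equal to $\gamma'$. The condition $H(1)=0$ is preserved. For small $|\eta|$ the order of the slopes, their signs and the bounds $D_1,-D_2$ are preserved as well. The functions obtained for $\eta$ and $-\eta$ lie in $K_j$ and have the given point as their midpoint.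
\end{proof}

\begin{lemma}\label{lem:implement}
There is a mechanism with at most three items and payments $t_i=T_i(H^*)$. It is optimal, so $g(2)\le3$.
\end{lemma}

\begin{proof}
Let $\gamma$ be the exceptional slope of $H^*$, if there is one. Exchanging the names of the states and of the actions replaces $\theta$ by $1-\theta$, swaps $D_1$ and $D_2$, and changes the signs of all slopes; so we may assume $0<\gamma<D_1$. The grid intervals with slope $\gamma$ are contiguous, so on them $H^*$ coincides with one line $z_\gamma(\theta)=\tau+\gamma\theta$. By concavity $z_\gamma\ge H^*$, and in particular $\tau\ge0$. Let $M=\max H^*$, and let $E^\gamma$ have two signals with $(p,q)=(1-\gamma/D_1,\,0)$ and $(\gamma/D_1,\,1)$, so that $c_{E^\gamma}(\theta)=\min(\gamma\theta,Y)$. Offer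
\[
(E^{\mathrm{null}},0),\qquad(E^*,M),\qquad(E^\gamma,\tau),
\]
omitting the third item if there is no exceptional slope. The costs are $V^*$, $M$ and $\min(z_\gamma,Y+\tau)$. Each is at least $H^*$ on $[0,1]$; for the third use $Y+\tau\ge V^*\ge H^*$. Since also $H^*\le V^*$, both (IC) and (IR) hold if every type is assigned an item whose cost to him equals $H^*$. Assign by the slope that type $x_i$ uses in \eqref{eq:T}.
\begin{itemize}
\item Slope $D_1$: then $d_0=\dots=d_i=D_1$, so $H^*(x_i)=X(x_i)$ and $T_i=0$. From $X\ge V^*\ge H^*$ we get $V^*(x_i)=H^*(x_i)$. Assign the null item.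
\item Slope $-D_2$: then $d_{i-1}=\dots=d_n=-D_2$, so $H^*(x_i)=Y(x_i)=V^*(x_i)$ and $T_i=0$. Assign the null item.
\item Slope $0$: the supporting line is the constant $M$, so $H^*(x_i)=M=T_i$. Assign $(E^*,M)$.
\item Slope $\gamma$: here $i<j$ and $d_i=\gamma$, the supporting line is $z_\gamma$, and $T_i=\tau$. The cost of the third item is at most $z_\gamma(x_i)=H^*(x_i)$. Assign $(E^\gamma,\tau)$.
\end{itemize}
Types $0$ and $1$ take the null item, at cost $0=H^*$. The revenue is $\sum_if_iT_i(H^*)\ge\mathrm{OPT}$.
\end{proof}

\begin{example}[Three items are needed]\label{ex:three}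
Let $D_1=D_2=1$, with types $0.1$, $0.4$, $0.7$ and probabilities $0.05$, $0.9$, $0.05$. Write $H_i=H(x_i)$; from $H\le V^*$ we have $H_1\le0.1$, $H_2\le0.4$, $H_3\le0.3$. Always $T_i\le H_i$, because $z(x_i)$ lies between $z(0)$ and $z(1)$. So $\sum f_iT_i\le H_1\le0.1$ on $K_1$ and $\sum f_iT_i\le H_3\le0.3$ on $K_3$. On $K_2$, formula \eqref{eq:T} gives $T=\big(\frac{4H_1-H_2}{3},\,H_2,\,2H_3-H_2\big)$ and
\[
\sum_if_iT_i=\tfrac1{15}H_1+\big(0.9-0.05-\tfrac1{60}\big)H_2+0.1H_3=\tfrac1{15}H_1+\tfrac56H_2+\tfrac1{10}H_3 .
\]
All coefficients are positive, so the unique maximizer is $(H_1,H_2,H_3)=(0.1,0.4,0.3)$, which lies in $K_2$ (slopes $1,1,-\frac13,-1$) and has value $0.37>0.3$. By Lemma~\ref{lem:implement}, $\mathrm{OPT}=0.37$. An optimal mechanism has $t_i\le T_i(H)$ for some $H$ and $\sum f_it_i=0.37$, which forces $H$ to be this maximizer and $t=(0,\,0.4,\,0.2)$. The prices are distinct, so $k(u,F)=3$. The item for type $0.7$ can be taken to have signals $(p,q)=(1,\frac13)$ and $(0,\frac23)$; its cost $\min(\theta,\frac{1-\theta}{3})+0.2$ equals $0.3$, $0.3$ and $0.4$ at $\theta=0.1$, $0.7$ and $0.4$.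
\end{example}

Lemma~\ref{lem:implement} and Example~\ref{ex:three} give $g(2)=3$. With $g(1)=1$ this proves Theorem~\ref{thm:class} up to the case $m\ge3$, which is part of Theorem~\ref{thm:main}.

The step that depends on $m=2$ is the implementation. The cost of $(E^\gamma,\tau)$ has two branches: $z_\gamma$, for a buyer who follows the signal, and $Y+\tau$, for a buyer who disobeys after the second signal. With two actions the disobedient buyer plays $a_1$ after both signals or $a_2$ after both; here he can do no better with it than to ignore the experiment he has paid for, and the null item dominates this deviation. Hence \emph{every} supporting line can be turned into an item at no risk, and only the polytopes $K_j$ matter. With a third action a buyer can disobey and still use the information.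

\section{A three-action environment in odds coordinates}\label{sec:env}

Fix $N\ge2$ and put
\[
\varepsilon=\frac1{10N}\le\frac1{20},\qquad w=1-\varepsilon,\qquad\beta=\frac1{10},\qquad\sigma=\varepsilon\beta,\qquad\alpha=\frac{1-\sigma}{1-\varepsilon},
\]
so that $w\alpha=1-\sigma$ and $\alpha>1$. The payoffs of $(a_1,a_2,a_3)$ are
\begin{equation}\label{eq:payoffs}
u(\omega_1,\cdot)=(1,\;1-\sigma,\;0),\qquad u(\omega_2,\cdot)=(0,\;\varepsilon,\;1).
\end{equation}
Actions $a_1$ and $a_3$ are bets on $\omega_1$ and $\omega_2$. Action $a_2$ is a slightly hedged version of $a_1$: it gives up $\sigma$ in $\omega_1$ to gain $\varepsilon$ in $\omega_2$.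

We describe a type $\theta\in(0,1)$ by its odds $r=\theta/(1-\theta)$, so $1-\theta=1/(1+r)$, and a signal with $p_s>0$ by its likelihood ratio $e=q_s/p_s$, the noise in the message ``the state is $\omega_1$''. Dividing the term for $s$ in \eqref{eq:value} by $1-\theta$ and using $(1-\sigma)rp+\varepsilon q-q=w(\alpha rp-q)$, we get
\[
\max\{rp,\;(1-\sigma)rp+\varepsilon q,\;q\}=q+\max\{rp-q,\;w(\alpha rp-q),\;0\}.
\]
This equals $q$ if $p=0$ and $q+p\,v(r,q/p)$ if $p>0$, where for $e\ge0$
\begin{equation}\label{eq:v}
v(r,e)=\max\{r-e,\;w(\alpha r-e),\;0\}=\begin{cases}r-e,&e\le\beta r\quad(\text{action }a_1),\\ w(\alpha r-e),&\beta r\le e\le\alpha r\quad(\text{action }a_2),\\ 0,&e\ge\alpha r\quad(\text{action }a_3).\end{cases}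
\end{equation}
The cases follow from $\beta<1<\alpha$ and the identity
\begin{equation}\label{eq:diff}
(r-e)-w(\alpha r-e)=\varepsilon(\beta r-e).
\end{equation}
To an experiment $E$ attach the finitely supported probability measure $\nu_E=\sum_{s:\,p_s>0}p_s\,\delta_{q_s/p_s}$ on $[0,\infty)$, the distribution of the likelihood ratio in state $\omega_1$. Summing over signals, with $\sum_sq_s=1$, and treating the last term of \eqref{eq:value} as a signal with $p=q=1$, we obtain
\begin{equation}\label{eq:rep}
V_\theta(E)=\frac1{1+r}\Big[\int v(r,e)\,d\nu_E(e)-v(r,1)\Big].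
\end{equation}
Consider a mechanism for types $r_0<\dots<r_N$ with items $(E_k,t_k)$, and write $\nu_k=\nu_{E_k}$. Put
\[
U_i(k)=\int v(r_i,e)\,d\nu_k(e)-(1+r_i)t_k,\qquad W_i=U_i(i).
\]
After multiplication by $1+r_i$, condition (IC) reads $W_i\ge U_i(k)$ and (IR) reads $W_i\ge v(r_i,1)$. We call $W_i$ the \emph{utility} and $v(r_i,1)$ the \emph{outside option} of type $i$. When $\beta r\le1\le\alpha r$ the outside option is given by the line
\[
b(r)=w(\alpha r-1)=(1-\sigma)r-w .
\]

The experiments we sell are the simplest ones. For $e\in[0,1]$ let $E_e$ have two signals with $\pi(s_1\mid\omega_1)=1$ and $\pi(s_1\mid\omega_2)=e$. Signal $s_2$ reveals $\omega_2$, signal $s_1$ is pooled, $\nu_{E_e}=\delta_e$, and $E_0=E^*$. The utility of type $r$ from the item $(E_e,t)$ is the maximum of three affine functions of $r$,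
\begin{equation}\label{eq:lines}
\ell(r)=r-e-t(1+r),\qquad\tilde\ell(r)=w(\alpha r-e)-t(1+r),\qquad-t(1+r),
\end{equation}
according to whether he plays $a_1$, $a_2$ or $a_3$ after $s_1$. The third is negative for $t>0$ and harmless, as in Section~\ref{sec:two}. The second is the new feature: by \eqref{eq:diff} it exceeds $\ell$ for all types $r<e/\beta$, so a noisy item is worth more to low types than its intended line $\ell$ suggests.

\section{A distribution that makes the seller indifferent}\label{sec:tight}

To prove that every optimal mechanism has some property we need a description of all optimal mechanisms. We choose the distribution so that the local incentive constraints telescope. In this section $\frac12=r_0<r_1<\dots<r_N$ are arbitrary. Put $\Delta_k=r_k-r_{k-1}$ and give the types the weights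
\begin{equation}\label{eq:weights}
f_0=2(1+r_0)=3,\qquad f_k=\Delta_k\quad(1\le k\le N).
\end{equation}
The distribution $F$ assigns probability $f_k/\sum_if_i$ to $\theta_k=r_k/(1+r_k)$, so maximizing revenue means maximizing $\sum_kf_kt_k$. Call a mechanism \emph{tight} if
\begin{itemize}
\item[(T1)] $\nu_0=\delta_0$ and $W_0=0$;
\item[(T2)] for $1\le k\le N$, the measure $\nu_k$ is supported on $[0,\beta r_{k-1}]$ and $W_{k-1}=U_{k-1}(k)$;
\item[(T3)] $W_N=v(r_N,1)$.
\end{itemize}

\begin{proposition}\label{prop:bound}
Every mechanism satisfies $\sum_{k=0}^Nf_kt_k\le1+r_N-r_0-v(r_N,1)$, with equality if and only if it is tight. In particular, if a tight mechanism exists, then the optimal mechanisms are exactly the tight ones.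
\end{proposition}

\begin{proof}
For $k\ge1$ let $\Phi_k(e)=v(r_k,e)-v(r_{k-1},e)$. We claim that $\Phi_k(e)\le\Delta_k$, with equality exactly for $e\le\beta r_{k-1}$. On $[0,\beta r_{k-1}]$ both terms are in the first case of \eqref{eq:v}, so $\Phi_k=\Delta_k$. The function $v(r,\cdot)$ is continuous and decreases at the rates $1$, $w$, $0$ on $(0,\beta r)$, $(\beta r,\alpha r)$, $(\alpha r,\infty)$. At a fixed $e$ this rate is nondecreasing in $r$, so $\Phi_k$ is nonincreasing; and on $(\beta r_{k-1},\beta r_k)$ its slope is at most $-1+w<0$. This proves the claim.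

By definition $W_k-U_{k-1}(k)=\int\Phi_k\,d\nu_k-\Delta_kt_k$. The claim and the constraint $U_{k-1}(k)\le W_{k-1}$ give
\[
\Delta_kt_k\le\Delta_k-(W_k-W_{k-1}),
\]
with equality if and only if (T2) holds for $k$. For type $0$ we have $f_0t_0=2\int v(r_0,e)\,d\nu_0-2W_0\le1-2W_0$, with equality if and only if $\nu_0=\delta_0$, because $v(r_0,e)<r_0=\frac12$ for $e>0$. Adding these $N+1$ inequalities,
\[
\sum_kf_kt_k\le1+(r_N-r_0)-W_N-W_0 .
\]
By (IR), $W_N\ge v(r_N,1)$ and $W_0\ge0$. Equality throughout is (T1)--(T3).
\end{proof}

The proof is weak duality: we added $N+2$ constraints, each with multiplier $1$, and the weights \eqref{eq:weights} are those for which the payments cancel. The factor $2$ in $f_0$ matters. Each unit of utility left to type $0$ raises the telescoped bound for the higher types by one unit and costs $f_0/(1+r_0)$ units on type $0$; with the factor $1$ the term $-W_0$ would vanish and $W_0=0$ would not be forced.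

In a tight mechanism let $\bar e_k=\int e\,d\nu_k$. By (T1), $0=r_0-(1+r_0)t_0$, so $t_0=\frac13$. By (T2), for $1\le k\le N$ both type $k$ and type $k-1$ play $a_1$ after every signal of $E_k$ with $p_s>0$, and therefore
\begin{equation}\label{eq:segment}
W_k=r_k-\bar e_k-(1+r_k)t_k,\qquad W_{k-1}=r_{k-1}-\bar e_k-(1+r_{k-1})t_k,\qquad\bar e_k\le\beta r_{k-1}.
\end{equation}
Subtracting,
\begin{equation}\label{eq:slope}
W_k-W_{k-1}=\Delta_k(1-t_k)\qquad(1\le k\le N).
\end{equation}
So the points $(r_k,W_k)$ form a polygonal path from $(r_0,0)$ to $(r_N,v(r_N,1))$, the $k$th segment has slope $1-t_k$, and the path determines the prices. Types that share an item produce collinear segments. The incentive constraints not yet used decide which paths can occur.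

\section{Three types by hand}\label{sec:example}

Let $N=2$, so $\varepsilon=\frac1{20}$, $w=\frac{19}{20}$, $\sigma=\frac1{200}$, $\alpha=\frac{199}{190}$, $b(r)=\frac{199}{200}r-\frac{19}{20}$. Take $r_0=\frac12$ and $r_1=\frac{11}{19}$, so that $\Delta_1=\frac3{38}$ and $w(1+r_1)=1+r_0$. The top type $r_2\in(1,10)$ will be chosen below; its outside option is $b(r_2)$. In a tight mechanism the path runs from $(r_0,0)$ to $(r_2,b(r_2))$, and the only free quantity is $W_1$.

\emph{An upper bound on $W_1$.} Let type $0$ buy item $2$. If he plays $a_1$, his utility is the value at $r_0$ of the line through $(r_1,W_1)$ and $(r_2,W_2)$, and the constraint says only that $(r_1,W_1)$ lies on or below the chord from $(r_0,0)$ to $(r_2,W_2)$. Equality is the case of one common line for types $1$ and $2$, as when they share an item. If he plays $a_2$ instead, then $v(r_0,e)\ge w(\alpha r_0-e)$ and \eqref{eq:segment} give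
\[
0=W_0\ge w(\alpha r_0-\bar e_2)-(1+r_0)t_2=w\big(\alpha r_0-\bar e_2-(1+r_1)t_2\big)=w(\alpha r_0-r_1+W_1).
\]
The spacing $w(1+r_1)=1+r_0$ was chosen so that $\bar e_2$ and $t_2$ enter only through $W_1$. We obtain $W_1\le r_1-\alpha r_0=\frac{220-199}{380}=\frac{21}{380}$.

\emph{A lower bound on $W_1$.} By \eqref{eq:segment}, $(1+r_2)t_2=r_2-b(r_2)-\bar e_2$ with $\bar e_2\le\beta r_1=\frac{11}{190}$. Item $2$ cannot be too noisy, so its price cannot be too low, so the last segment cannot be too steep, and $W_1=W_2-\Delta_2(1-t_2)$ cannot be too small.

\emph{Closing the gap.} Choose $r_2$ so that the two bounds coincide. The line $r-\frac{11}{190}-t(1+r)$ passes through $(r_1,\frac{21}{380})$ for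
\[
t=\frac{220-22-21}{380}\cdot\frac{19}{30}=\frac{59}{200};
\]
it is $\ell_2(r)=\frac{141}{200}r-\frac{1341}{3800}$, and it meets $b$ where $\frac{29}{100}r=\frac{2269}{3800}$, at $r_2=\frac{2269}{1102}\approx2.06$. For this $r_2$ the inequality $\bar e_2\le\frac{11}{190}$ gives $t_2\ge\frac{59}{200}$ and hence $W_1\ge\frac{21}{380}$. So every tight mechanism has $W_1=\frac{21}{380}$, and \eqref{eq:slope} gives $1-t_1=\frac{21}{380}\cdot\frac{38}{3}=\frac7{10}$. The prices are
\[
t_0=\tfrac13,\qquad t_1=\tfrac3{10},\qquad t_2=\tfrac{59}{200}.
\]
Types $1$ and $2$ cannot be pooled: the chord has slope strictly between $\frac7{10}$ and $\frac{141}{200}$, so it passes above $(r_1,\frac{21}{380})$, where the double deviation of type $0$ forbids the path to be.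

It remains to see that a tight mechanism exists, and the numbers show why one does. The first segment lies on $\ell_1(r)=\frac7{10}(r-\frac12)$, the $a_1$-line of the item $(E_{1/20},\frac3{10})$. The $a_2$-line of the item $(E_{11/190},\frac{59}{200})$ is
\[
\tilde\ell_2(r)=\tfrac{199}{200}r-\tfrac{19}{20}\cdot\tfrac{11}{190}-\tfrac{59}{200}(1+r)=\tfrac7{10}r-\tfrac7{20}=\ell_1(r).
\]
Misusing item $2$ yields exactly the payoff line of item $1$, and so it offers no type anything that the menu did not already offer. This pattern can be iterated.

\section{The chain of items}\label{sec:chain}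

Return to general $N\ge2$. We look for a tight mechanism with items $(E_{\hat e_k},\hat t_k)$ in which every bound of the previous section is an equality. Maximal noise means $\hat e_k=\beta r_{k-1}$; then by \eqref{eq:diff} the $a_1$-line and the $a_2$-line of item $k$ cross at $r_{k-1}$, at height $W_{k-1}$. If the double deviation of type $k-2$ to item $k$ binds, the $a_2$-line also passes through $(r_{k-2},W_{k-2})$, so it is the $a_1$-line of item $k-1$. Comparing slopes gives $\hat t_k=\hat t_{k-1}-\sigma$. This dictates the definitions.

Let $r_0=\frac12$ and $1+r_k=(1+r_0)w^{-k}$ for $0\le k\le N-1$, so that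
\begin{equation}\label{eq:spacing}
w(1+r_k)=1+r_{k-1}\qquad(1\le k\le N-1).
\end{equation}
Bernoulli's inequality gives $w^{N-1}\ge1-(N-1)\varepsilon\ge\frac9{10}$, hence $1+r_{N-1}\le\frac53$ and $r_{N-1}\le\frac23$. Define
\[
\hat e_0=0,\quad\hat t_0=\tfrac13;\qquad\hat e_k=\beta r_{k-1},\quad\hat t_k=\tfrac3{10}-(k-1)\sigma\qquad(1\le k\le N).
\]
Then $0\le\hat e_k\le\frac1{15}$, $\hat t_0>\hat t_1>\dots>\hat t_N$, and $\hat t_N-\sigma=\frac3{10}-N\sigma=\frac{29}{100}$. Let $\ell_k$ and $\tilde\ell_k$ be the lines \eqref{eq:lines} of the item $(E_{\hat e_k},\hat t_k)$. The top type is the point where $\ell_N$ meets the outside option: since $\ell_N(r)-b(r)=w-\hat e_N-\hat t_N-(\hat t_N-\sigma)r$, we put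
\[
r_N=\frac{w-\hat e_N-\hat t_N}{\hat t_N-\sigma},\qquad\text{so that}\quad\ell_N(r_N)=b(r_N).
\]
The numerator lies between $\frac{19}{20}-\frac1{15}-\frac3{10}=\frac7{12}>0.58$ and $1$, and the denominator is $0.29$; hence $2<r_N<4$. The outside options are
\begin{equation}\label{eq:outside}
v(r_i,1)=0\quad(0\le i\le N-1),\qquad v(r_N,1)=b(r_N).
\end{equation}
Indeed, $\alpha r_i\le\frac{20}{19}\cdot\frac23<1$ for $i\le N-1$, and $\beta r_N<1<\alpha r_N$. The instance for Theorem~\ref{thm:main} consists of the payoffs \eqref{eq:payoffs}, these types, and the weights \eqref{eq:weights}. Let $\mathcal{M}$ assign $(E_{\hat e_k},\hat t_k)$ to type $k$.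

\begin{lemma}\label{lem:lines}
\begin{itemize}
\item[(i)] $\tilde\ell_k=\ell_{k-1}$ for $2\le k\le N$.
\item[(ii)] $\tilde\ell_0\le\ell_0$ and $\tilde\ell_1\le\ell_1$ on $[r_0,\infty)$.
\item[(iii)] For $1\le k\le N$, the function $\ell_k-\ell_{k-1}$ is increasing and vanishes at $r_{k-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The slopes are $1-\sigma-\hat t_k$ and $1-\hat t_{k-1}$, which agree. The constant terms agree if and only if $w\hat e_k+\hat t_k=\hat e_{k-1}+\hat t_{k-1}$, that is, $w\beta r_{k-1}=\beta r_{k-2}+\varepsilon\beta$. Dividing by $\beta$ and adding $w$ turns this into $w(1+r_{k-1})=1+r_{k-2}$, which is \eqref{eq:spacing}.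

(ii) By \eqref{eq:diff}, $\ell_k(r)-\tilde\ell_k(r)=\varepsilon(\beta r-\hat e_k)$, and $\hat e_0,\hat e_1\le\beta r_0$.

(iii) The slope is $\hat t_{k-1}-\hat t_k>0$. For $k=1$ we have $\ell_0(r_0)=\frac12-\frac13\cdot\frac32=0$ and $\ell_1(r_0)=\frac12-\frac1{20}-\frac3{10}\cdot\frac32=0$. For $k\ge2$, $\ell_k-\ell_{k-1}=\ell_k-\tilde\ell_k=\varepsilon\beta(r-r_{k-1})$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (-0.2,0)--(6.5,0) node[right]{$r$};
\draw[line width=2.2pt,gray!60] (0,0.3)--(3,1.5)--(6,3.75);
\draw (0,0.65)--(1,0.7)--(3,1.5)--(5,3)--(6,4.1);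
\draw[dashed] (1.2,0.15)--(3,1.5);
\draw[dotted] (1,0)--(1,0.7) (3,0)--(3,1.5) (5,0)--(5,3);
\fill (1,0.7) circle (1.8pt) (3,1.5) circle (1.8pt) (5,3) circle (1.8pt);
\node[below] at (1,0) {$r_{k-2}$};
\node[below] at (3,0) {$r_{k-1}$};
\node[below] at (5,0) {$r_k$};
\node[above] at (0.3,0.68) {$\ell_{k-2}$};
\node[above left] at (2.4,1.25) {$\ell_{k-1}=\tilde\ell_k$};
\node[above left] at (4.1,2.3) {$\ell_k$};
\node[left] at (5.75,3.95) {$\ell_{k+1}$};
\end{tikzpicture}
\caption{Utility of a buyer with odds $r$ in the mechanism $\mathcal{M}$, for $2\le k\le N-1$; slope differences are exaggerated. The thin path is the upper envelope of the lines $\ell_j$, and the dots are the utilities of three consecutive types. The thick path is the utility from item $k$: it follows $\ell_k$ (action $a_1$) to the right of $r_{k-1}$ and the line $\ell_{k-1}$ of the previous item (action $a_2$) to the left, above the dashed continuation of $\ell_k$. It touches the envelope at all three types.}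
\label{fig:chain}
\end{figure}

\begin{lemma}\label{lem:M}
$\mathcal{M}$ is a tight mechanism with utilities $\hat W_i=\ell_i(r_i)$. Moreover $\tilde\ell_k(r_{k-2})=\hat W_{k-2}$ for $2\le k\le N$.
\end{lemma}

\begin{proof}
Since $\hat e_i\le\beta r_i$, type $i$ plays $a_1$ on his own item and $\hat W_i=\ell_i(r_i)$. By Lemma~\ref{lem:lines}(iii), at the point $r_i$ we have $\ell_0\le\ell_1\le\dots\le\ell_i$ and, if $i<N$, $\ell_i=\ell_{i+1}\ge\dots\ge\ell_N$. So $\hat W_i=\max_k\ell_k(r_i)$ (Figure~\ref{fig:chain}), and $\hat W_i\ge\ell_0(r_i)=\frac{2r_i-1}{3}\ge0$.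

(IC): $U_i(k)$ is the maximum of $\ell_k(r_i)$, $\tilde\ell_k(r_i)$ and $-\hat t_k(1+r_i)$. The first is at most $\hat W_i$. The second equals $\ell_{k-1}(r_i)$ for $k\ge2$ and is at most $\ell_k(r_i)$ for $k\le1$, by parts (i) and (ii) of Lemma~\ref{lem:lines}; so it is at most $\hat W_i$. The third is negative.

(IR): by \eqref{eq:outside} it reads $\hat W_i\ge0$ for $i\le N-1$ and $\hat W_N\ge b(r_N)$. The latter is an equality by the choice of $r_N$, which is (T3).

(T1) holds because $\hat e_0=0$ and $\ell_0(r_0)=0$. For (T2), $\nu_k=\delta_{\beta r_{k-1}}$, so type $k-1$ is in the first case of \eqref{eq:v} and $U_{k-1}(k)=\ell_k(r_{k-1})=\ell_{k-1}(r_{k-1})=\hat W_{k-1}$. Finally $\tilde\ell_k(r_{k-2})=\ell_{k-1}(r_{k-2})=\ell_{k-2}(r_{k-2})=\hat W_{k-2}$ by parts (i) and (iii).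
\end{proof}

\section{Every optimal mechanism charges the prices of the chain}\label{sec:squeeze}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:M} and Proposition~\ref{prop:bound}, $\mathcal{M}$ is optimal and every optimal mechanism is tight. Take an optimal mechanism, with $t_k$, $\bar e_k$, $W_k$ as in \eqref{eq:segment}, and let $y_k=W_k-\hat W_k$. By (T1) and (T3), $y_0=y_N=0$.

\emph{The rate of climb is limited.} Let $2\le k\le N$. The constraint $W_{k-2}\ge U_{k-2}(k)$, the inequality $v(r,e)\ge w(\alpha r-e)$, the spacing \eqref{eq:spacing} and the second equation in \eqref{eq:segment} give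
\[
W_{k-2}\ge w(\alpha r_{k-2}-\bar e_k)-w(1+r_{k-1})t_k=w\big(W_{k-1}+\alpha r_{k-2}-r_{k-1}\big).
\]
For $\mathcal{M}$ the middle expression is $\tilde\ell_k(r_{k-2})$, so equality holds by Lemma~\ref{lem:M}. Subtracting,
\begin{equation}\label{eq:climb}
y_{k-2}\ge w\,y_{k-1}\qquad(2\le k\le N).
\end{equation}
Starting from $y_0=0$, this yields $y_1\le0,\dots,y_{N-1}\le0$ in turn.

\emph{The last segment cannot be too steep.} The first equation in \eqref{eq:segment} for $k=N$ holds for both mechanisms with the same $W_N$, so $(1+r_N)(t_N-\hat t_N)=\hat e_N-\bar e_N$. This is nonnegative because $\bar e_N\le\beta r_{N-1}=\hat e_N$. By \eqref{eq:slope}, $y_{N-1}=\Delta_N(t_N-\hat t_N)\ge0$. Reading \eqref{eq:climb} downward from $k=N$ yields $y_{N-2}\ge0,\dots,y_1\ge0$.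

Hence $W_k=\hat W_k$ for all $k$. Then \eqref{eq:slope} gives $t_k=\hat t_k$ for $1\le k\le N$, and $t_0=\frac13=\hat t_0$. These are $N+1$ different prices. Types that pay different prices receive different experiments (Section~\ref{sec:general}). So every optimal mechanism has menu size $N+1$, and $k(u,F)=N+1$.

For $m>3$ add $m-3$ actions with payoff $-1$ in both states. In each maximum in \eqref{eq:value} they contribute a nonpositive entry while $a_1$ contributes a nonnegative one, so no value $V_\theta(E)$ changes. Thus $g(m)\ge N+1$ for all $N\ge 2$ and all $m\ge3$.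
\end{proof}

This also completes the proof of Theorem~\ref{thm:class}.

\begin{remark}[The experiments are determined too]
With $W_k=\hat W_k$ and $t_k=\hat t_k$, \eqref{eq:segment} gives $\bar e_k=\beta r_{k-1}$, the right endpoint of the interval that supports $\nu_k$. So $\nu_k=\delta_{\hat e_k}$ in every optimal mechanism.
\end{remark}

\begin{remark}[The revenue gap is small]
By \eqref{eq:rep} and $v(r,0)\ge v(r,e)$, every type values $E^*$ at least as much as his own experiment, hence at least at $\hat t_N>0.29$. So $\mathrm{FRev}>0.29$ while $\mathrm{OPT}<\frac13$, and $\mathrm{OPT}/\mathrm{FRev}<1.15$ for all $N$. The large menu is forced by exact optimality, and the bound ``revenue at most $\ell\cdot\mathrm{FRev}$'' does not detect it.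
\end{remark}

\begin{remark}[Why the environment depends on $N$]
The choice $\varepsilon=1/(10N)$ was used to keep $r_{N-1}\le\frac23$ and $\hat t_N-\sigma>0$. Each link of the chain lowers the price by $\sigma=\varepsilon/10$, starting from $\frac3{10}$, so for fixed $\varepsilon$ the prices stay positive only for $k<1+3/\varepsilon$. A longer chain of this kind needs an action $a_2$ closer to $a_1$.
\end{remark}

\section{Stability under perturbation}\label{sec:robust}

The proof above used exact relations: the spacing \eqref{eq:spacing}, the weights \eqref{eq:weights} and the position of $r_N$. The conclusion does not depend on them. An \emph{instance} is a triple $\vartheta=(u,(\theta_i)_{i=0}^N,(f_i)_{i=0}^N)$ of a three-action payoff function, $N+1$ distinct types in $[0,1]$ and positive probabilities summing to one; instances carry the Euclidean topology. From now on $\vartheta$ is the instance of Section~\ref{sec:chain}, with $f$ normalized, $V_i$ is the value for its type $i$, and $\hat E_k=E_{\hat e_k}$.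

Limits of optimal mechanisms of nearby instances are mechanisms for $\vartheta$; we must show that they are optimal, that is, that $\mathrm{OPT}$ does not drop near $\vartheta$. The difficulty is that many constraints bind in $\mathcal{M}$, so after a perturbation a type may switch items. A small proportional discount makes expensive items relatively more attractive and ensures that nobody switches to a much cheaper one.

\begin{lemma}\label{lem:lsc}
If $\vartheta^n\to\vartheta$, then $\liminf_n\mathrm{OPT}(\vartheta^n)\ge\mathrm{OPT}(\vartheta)$.
\end{lemma}

\begin{proof}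
Let $V_i^n$ and $f^n_i$ be the value and probability of type $i$ in $\vartheta^n$. By continuity of \eqref{eq:value} in $(u,\theta)$ there are $\eta_n>0$, $\eta_n\to0$, with $|V_i^n(\hat E_k)-V_i(\hat E_k)|\le\eta_n$ for all $i,k$. Fix $n$ with $\eta_n<1$, write $\eta=\eta_n$, $\xi=\sqrt{\eta}$, offer the items $(\hat E_k,t_k')$ with $t_k'=(1-\xi)\hat t_k-\eta$, and let each type of $\vartheta^n$ take a best item. Item $i$ gives type $i$
\[
V_i^n(\hat E_i)-t_i'\ge V_i(\hat E_i)-\hat t_i+\xi\hat t_i\ge0,
\]
by (IR) for $\mathcal{M}$ and $\hat t_i>0$; so this is a mechanism for $\vartheta^n$. If type $i$ takes item $k$, then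
\[
V_i(\hat E_k)-\hat t_k+\xi\hat t_k+2\eta\ \ge\ V_i^n(\hat E_k)-t_k'\ \ge\ V_i(\hat E_i)-\hat t_i+\xi\hat t_i\ \ge\ V_i(\hat E_k)-\hat t_k+\xi\hat t_i,
\]
the last step by (IC) for $\mathcal{M}$. Hence $\hat t_k\ge\hat t_i-2\eta/\xi=\hat t_i-2\xi$, and the revenue is at least $(1-\xi)\big(\sum_if_i^n\hat t_i-2\xi\big)-\eta$. This tends to $\sum_if_i\hat t_i=\mathrm{OPT}(\vartheta)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:robust}]
Suppose that no neighborhood of $\vartheta$ has the property that all optimal mechanisms charge $N+1$ distinct prices. Then there are $\vartheta^n\to\vartheta$ and optimal mechanisms for $\vartheta^n$ whose payment vectors $t^n$ have two equal coordinates; along a subsequence the two indices $i\ne j$ are fixed. By Lemma~\ref{lem:recommend} we may take all signal sets equal to $A$, so the experiments range over a compact set. By Lemma~\ref{lem:bounded} the payments are bounded, because $\mathrm{OPT}(\vartheta^n)\ge0$, the payoffs converge and the probabilities $f_i^n$ stay bounded away from $0$. Along a further subsequence experiments and payments converge. The weak inequalities (IC) and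 (IR) pass to the limit by continuity of \eqref{eq:value} in $(u,\theta,\pi)$, so the limit is a mechanism for $\vartheta$ with $t_i=t_j$ and revenue $\lim\mathrm{OPT}(\vartheta^n)\ge\mathrm{OPT}(\vartheta)$, by Lemma~\ref{lem:lsc}. It is therefore optimal, which contradicts the result of Section~\ref{sec:squeeze}. So on some open neighborhood of $\vartheta$ every optimal mechanism charges $N+1$ different prices; it then uses $N+1$ different experiments, and the minimum optimal menu size is $N+1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BCVZ}
Dirk Bergemann, Yang Cai, Grigoris Velegkas, Mingfei Zhao,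
\emph{Is Selling Complete Information (Approximately) Optimal?},
arXiv:2202.09013 (2022).

\end{thebibliography}
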